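# Zero-cycles of curves on abelian surfaces

## 1. A genus 2 curve pushed through an isogeny

We work over $\mathbb C$. Let $H$ be a nonsingular curve of genus 2 with Jacobian $J=\mathrm{Pic}^0(H)$, and embed $H$ in $J$ by $p\mapsto\mathcal O_H(p-p_0)$. The image is a theta divisor, so $H^2=2$ on $J$. Let $K\subset J$ be a finite subgroup of order $n$, let
$$f:J\to A=J/K$$
be the quotient isogeny, and let $N=f_*H$ be the image of $H$ as a divisor. Two points $p,q\in H$ have the same image in $A$ exactly when $p-q\in K$.

Let us compute with $N$. Since $f$ is étale with group $K$, $f^*N=\sum_{k\in K}(H+k)$ is a sum of $n$ translates of $H$. Hence $(f^*N)^2=2n^2$, and since $f$ has degree $n$, $N^2=2n$. By adjunction $N$ has arithmetic genus $n+1$. Suppose that $N$ is nodal, which for us always means reduced with at most ordinary double points. Then $f:H\to N$ is birational, so it is the normalization, and $N$ has exactly $(n+1)-2=n-1$ nodes. Thus $N$ is obtained from $H$ by gluing $n-1$ pairs of points $x_i,y_i$, and each $\mathcal O_H(x_i-y_i)$ lies in $K$, so it is *torsion*.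

**Example 1.1.** Let $w_1\neq w_2$ be Weierstrass points of $H$ and $K=\{0,k\}$ with $k=\mathcal O_H(w_1-w_2)$. This has order 2, because $2w_1\sim 2w_2$ and $w_1\not\sim w_2$. Suppose $p\ne q$ are identified by $f$, i.e. $p-q\sim w_1-w_2$, i.e. $p+w_2\sim q+w_1$. If $h^0(p+w_2)=1$, the two divisors are equal, so $p=w_1$ and $q=w_2$. If $h^0(p+w_2)=2$, both divisors are canonical, so $p$ is the hyperelliptic conjugate of $w_2$, which is $w_2$, and $q=w_1$. So $f$ identifies $w_1$ with $w_2$ and nothing else. The set $H\cap(H+k)$ consists of the $p\in H$ with $p-k\in H$, so it is $\{w_1,w_2\}$. As $H\cdot(H+k)=2$, the intersection is transverse at both points, and therefore the two branches of $N$ at $f(w_1)=f(w_2)$ have different tangents. So $N$ is the curve $H$ with $w_1$ and $w_2$ glued to a node; its arithmetic genus is 3.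

Here is what the construction is for. Let $C$ be any nonsingular curve of genus $g\ge2$ on any abelian surface. It defines a point of the moduli space $\overline M_g$, hence a $0$-cycle $[C]$ on it. The question, posed in Rahul Pandharipande and Johannes Schmitt, "Zero cycles on the moduli space of curves", arXiv:1905.00769 (2019), is whether $[C]$ always lies in the tautological ring. We shall show that it does. The curve $C$ can be moved, without changing its class, to a curve $N$ as above; and for such an $N$ the torsion condition lets us compute the class.

## 2. Tautological points and the three theorems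

Chow groups have $\mathbb Q$-coefficients throughout. For $2g-2+n>0$ let $\overline M_{g,n}$ be the moduli space of stable curves of genus $g$ with $n$ marked points, a nonsingular irreducible Deligne–Mumford stack of dimension $3g-3+n$. Consider three kinds of morphisms:

- (i) the forgetful morphisms $\overline M_{g,n+1}\to\overline M_{g,n}$, which drop a marking;
- (ii) the gluing morphisms $\overline M_{g-1,n+2}\to\overline M_{g,n}$, which identify two markings to create a node;
- (iii) the gluing morphisms $r:\overline M_{g_1,n_1+1}\times\overline M_{g_2,n_2+1}\to\overline M_{g,n}$, with $g=g_1+g_2$ and $n=n_1+n_2$, which identify the extra markings of the two curves.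

**Definition 2.1.** The tautological rings $R^*(\overline M_{g,n})\subset A^*(\overline M_{g,n})$ are the smallest system of $\mathbb Q$-subalgebras with unit closed under push-forward by all morphisms (i)–(iii). Put $R_k(\overline M_{g,n})=R^{3g-3+n-k}(\overline M_{g,n})$. For $g\ge 2$ and a nonsingular curve $C$ of genus $g$, the $0$-cycle $[C]$ is called tautological if $[C]\in R_0(\overline M_g)$.

As usual, closure under (iii) means that $r_*(\alpha\times\beta)$ is tautological for tautological $\alpha,\beta$, and any distribution of the markings is allowed.

Push-forward identifies the rational Chow groups of a proper Deligne–Mumford stack with those of its coarse space, compatibly with proper push-forward. So $[p]$ will denote the class of a point of the coarse space, and $f_*[p]=[f(p)]$. Another normalization of the point class changes it by a nonzero rational factor, which does not affect membership in $R_0$. The coarse spaces are irreducible projective varieties. In particular, if $[p]$ and $[q]$ are tautological, so are the classes of the curves obtained from them by gluing markings.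

**Example 2.2.** Let $\Gamma\in\overline M_2$ be two copies of $\mathbb P^1$ meeting in three points. Glue $\overline M_{0,3}\times\overline M_{0,3}\to\overline M_{0,4}$ along one node, then $\overline M_{0,4}\to\overline M_{1,2}\to\overline M_2$ along the other two. The class $1$ on the point $\overline M_{0,3}$ is tautological, so $[\Gamma]\in R_0(\overline M_2)$. In the same way *every stable curve all of whose components are rational with three special points has tautological class*: glue copies of $\overline M_{0,3}$ along a spanning tree of the dual graph by (iii), then along the remaining edges by (ii). Such curves exist in $\overline M_{0,n}$ (chains) and in $\overline M_{2,k}$ (insert into one edge of the dual graph of $\Gamma$ a row of $k$ vertices, each with one marking).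

**Theorem A.** Let $A$ be a nonsingular projective abelian surface and $C\subset A$ an irreducible nonsingular curve of genus $g\ge2$. Then $[C]\in R_0(\overline M_g)$.

**Theorem B.** For each $g\ge 2$ there is a class $t_g\in R_0(\overline M_g)$, the class of a point, such that:

1. If $C$ is a reduced nodal, possibly reducible, effective divisor on an abelian surface with $C^2=2g-2>0$, then $C$ is a stable curve of genus $g$ and $[C]=t_g$.
2. Let $d_1|d_2$ and $g=d_1d_2+1$. The Zariski closure in $\overline M_g$ of the locus of all nodal curves lying on abelian surfaces in a polarization class of type $(d_1,d_2)$ has dimension at least $g+1$, and every point of it has class $t_g$.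

**Theorem C.** Let $H$ be a nonsingular curve of genus 2 and $m\ge1$.

1. For distinct $x_1,\dots,x_m\in H$, the stable curve of genus $m+2$ obtained by attaching a nodal rational tail to $H$ at each $x_i$ has class $t_{m+2}$.
2. Let $x_1,y_1,\dots,x_m,y_m\in H$ be distinct with all $\mathcal O_H(x_i-y_i)$ torsion. Then the curve obtained from $H$ by identifying $x_i$ with $y_i$ for all $i$ has class $t_{m+2}$.

Theorem A is a special case of Theorem B(1): by adjunction, a nonsingular curve of genus $g\ge2$ on $A$ has $C^2=2g-2>0$. The notion of polarization type is recalled in Section 7.

## 3. Rational parameter spaces: small genus, and where they run out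

The basic way to prove that two points have the same class is to connect them by rational varieties. We collect what is needed about $0$-cycles.

**Lemma 3.1.** Let $X$ be an irreducible projective variety of positive dimension and $U\subset X$ a nonempty open subset. The points of $U$ generate $CH_0(X)$.

*Proof.* Let $x\in X$. Choose an irreducible curve through $x$ meeting $U$, let $\widehat B$ be its normalization and $\hat x\in\widehat B$ a point over $x$. Only a finite set $S\subset\widehat B$ does not map to $U$. Choose a divisor $M$ on $\widehat B$ such that $M$ and $M+\hat x$ are very ample. Both are linearly equivalent to effective divisors avoiding $S$, so $\hat x\sim(M+\hat x)-M$ is equivalent to a divisor avoiding $S$. Push forward to $X$. $\square$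

**Lemma 3.2.** Let $\rho:W\to X$ be a birational morphism of smooth projective varieties. Then $\rho_*:CH_0(W)\to CH_0(X)$ is an isomorphism.

*Proof.* This is a case of the birational invariance of $CH_0$ (Fulton, *Intersection Theory*, Ex. 16.1.11). In dimension $0$ it is trivial; in positive dimension we argue as follows. Let $\rho$ be an isomorphism over the nonempty open $U\subset X$. The projection formula gives $\rho_*\rho^*=\mathrm{id}$. For $u\in U$ we have $\rho^*[u]=[\rho^{-1}(u)]$, so $\rho^*\rho_*$ is the identity on points of $\rho^{-1}(U)$, and these generate $CH_0(W)$ by Lemma 3.1. $\square$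

**Lemma 3.3.** Let $T$ be a nonempty open subset of $\mathbb P^N$, $M$ a projective variety and $\psi:T\to M$ a morphism. Then all points of $\psi(T)$ have the same class in $CH_0(M)$. If $\psi$ is dominant, all points of $M$ have the same class, so $CH_0(M)=\mathbb Q$.

*Proof.* Let $\widetilde P$ be a resolution of the closure $\overline{\Gamma}\subset\mathbb P^N\times M$ of the graph of $\psi$. It is smooth, projective and birational over $\mathbb P^N$, so by Lemma 3.2 $CH_0(\widetilde P)\cong CH_0(\mathbb P^N)=\mathbb Q$ and all points of $\widetilde P$ are equivalent. The image of $\widetilde P$ in $M$ is the projection of $\overline\Gamma$. It is closed and contains $\psi(T)$; if $\psi$ is dominant it is $M$. $\square$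

**Lemma 3.4.** $A_0(\overline M_{0,n})=\mathbb Q$ for $n\ge3$ and $A_0(\overline M_{2,k})=\mathbb Q$ for $0\le k\le3$. In these spaces every point class is tautological.

*Proof.* The pointed curves $(\mathbb P^1;0,1,\infty,t_1,\dots,t_{n-3})$ with distinct $t_i\ne0,1$ are dense in $\overline M_{0,n}$ and are parametrized by an open subset of $\mathbb C^{n-3}$.

For $\overline M_{2,k}$, take $(a_i,b_i)\in\mathbb C^2$, $1\le i\le k$, with distinct $a_i$, and a polynomial $h$ of degree $\le 6-k$. Let $f_0$ be the interpolation polynomial of degree $\le k-1$ with $f_0(a_i)=b_i^2$ (zero if $k=0$), and put $f=f_0+h\prod_i(x-a_i)$. As $h$ varies, these are all the polynomials of degree $\le6$ with $f(a_i)=b_i^2$. On the open subset of $\mathbb C^{2k}\times\mathbb C^{7-k}$ where the $a_i$ are distinct and $f$ has degree 6 with distinct roots, we get the family of pointed genus 2 curves $(y^2=f(x);(a_i,b_i))$. A genus 2 curve is a double cover of $\mathbb P^1$, and we can choose the coordinate $x$ so that neither the branch points nor the marked points lie over $\infty$. So every smooth pointed genus 2 curve whose markings have distinct images in $\mathbb P^1$ occurs. These are dense in $\overline M_{2,k}$.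

In both cases apply Lemma 3.3. By Example 2.2 some point has tautological class, so all points do. $\square$

**Genus 2 and 3.** By Lemma 3.4 every curve of genus 2 has tautological class. A nonhyperelliptic curve of genus 3 is a plane quartic, so an open subset of the $\mathbb P^{14}$ of plane quartics dominates $\overline M_3$. By Lemma 3.3 all points of $\overline M_3$ have the same class. One of them has only rational components with three special points (for instance, with dual graph the complete graph on 4 vertices), so this class is tautological. In these genera the abelian surface plays no role.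

**Example 1.1 again.** The class of $N$ can also be found by a method that will survive in higher genus. Let $p$ run over $H$ and consider $(H;w_1,p)\in\overline M_{2,2}$; when $p$ reaches $w_1$, the limit is $H$ with a $\mathbb P^1$ attached at $w_1$ carrying both markings. This is a morphism $H\to\overline M_{2,2}$. Since $2w_1\sim2w_2$, we have $[w_1]=[w_2]$ in $CH_0(H)$ with $\mathbb Q$-coefficients. Push this equality forward to $\overline M_{2,2}$ and glue the two markings. The point $w_2$ gives $N$, and the point $w_1$ gives $H$ with a nodal rational curve attached at $w_1$. So $[N]$ is the image of $[(H;w_1)]\in A_0(\overline M_{2,1})=\mathbb Q$ under a composition of gluing maps, and it is tautological.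

**Degenerating to rational curves.** For general $g$ the first thing to try is this. The linear system of $C$ is a projective space, so by Lemma 3.3 all its nodal members that are stable have the same class. If one of them had only rational components with three special points, we would be done by Example 2.2. But an abelian surface contains no rational curves: a map $\mathbb P^1\to A$ lifts to the universal cover $\mathbb C^2$, so it is constant. Moreover a map from a curve of genus 1 to $A$ is, up to translation, a homomorphism. So if $A$ contains no elliptic curve, every component of every nodal member has normalization of genus at least 2. The best one can hope for is an irreducible member whose normalization $H$ has genus exactly 2. It then has $m=g-2$ nodes and is the image of a point of $\overline M_{2,2m}$.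

**Parametrizing pointed genus 2 curves.** If $A_0(\overline M_{2,2m})$ were $\mathbb Q$, that would suffice. The parametrization in Lemma 3.4 works word for word for $k\le7$. At $k=8$ it stops: a polynomial of degree $\le6$ has 7 coefficients, and in general no such polynomial takes 8 prescribed values $b_i^2$. With $k=2m$ this covers $m\le3$, that is $g\le5$, and fails from $g=6$ on. So we must use that the $2m$ points are not arbitrary: they come in pairs differing by torsion. That is the subject of the next three sections.

## 4. Zero-cycles on $H^n$ and collisions of points

Fix a nonsingular curve $H$ of genus 2. We want to push $0$-cycles from $H^n$ to $\overline M_{2,n}$. The obvious rule $x\mapsto(H;x_1,\dots,x_n)$ makes sense only for distinct $x_i$.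

**Example 4.1.** Let $n=3$ and let three points with local coordinates $u=0,\,t,\,\lambda t$ (with $\lambda\neq0,1$) collide as $t\to0$. Blow up $(u,t)=(0,0)$ in $H\times\mathbb C$ locally. In the coordinate $v=u/t$ on the exceptional curve the sections meet it at $0,1,\lambda$, and it meets $H$ at $v=\infty$. So the limit is $H$ with a $\mathbb P^1$ attached whose cross-ratio $\lambda$ depends on the direction of approach, and there is no morphism $H^3\to\overline M_{2,3}$ extending the rule. On $0$-cycles the ambiguity is harmless.

**Lemma 4.2.** For $n\ge1$ there is a homomorphism $\Psi_n:CH_0(H^n)\to A_0(\overline M_{2,n})$ such that for every $x=(x_1,\dots,x_n)\in H^n$ we have $\Psi_n([x])=[D]$, where the stable pointed curve $D$ is obtained from $H$ as follows. A value taken by exactly one $x_i$ is marked $i$. At each value taken by exactly $l\ge2$ of the $x_i$ one attaches a point of $\overline M_{0,l+1}$ carrying the corresponding $l$ markings. In particular $\Psi_n([x])=[(H;x)]$ if the $x_i$ are distinct. Moreover $\Psi_n$ is $S_n$-equivariant.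

*Proof.*

**Construction.** The purpose is to extend the rule to a smooth model and then use Lemma 3.2. Let $U\subset H^n$ be the open set of tuples of distinct points, with its morphism to the coarse space of $\overline M_{2,n}$. The closure of the graph in $H^n\times\overline M_{2,n}$ is isomorphic to $U$ over $U$; let $W$ be a resolution that is an isomorphism over $U$, with projections $\rho:W\to H^n$ and $\Phi:W\to\overline M_{2,n}$. By Lemma 3.2 we may put $\Psi_n=\Phi_*\rho_*^{-1}$. If $z\in\rho^{-1}(x)$, then $\rho_*[z]=[x]$, so $\Psi_n([x])=[\Phi(z)]$.

**Identification of $\Phi(z)$.** We compute the limit along a curve. Choose an irreducible curve in $W$ through $z$ meeting $\rho^{-1}(U)$. Normalizing and shrinking, we get a smooth pointed curve $(B,0)\to(W,z)$ with $B\setminus0\to\rho^{-1}(U)$. It gives $n$ sections of $H\times B\to B$, disjoint over $B\setminus0$, with values $x_i$ at $0$.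

Repeatedly blow up the points of the central fibre where two sections meet, replacing sections by their strict transforms. A section has intersection number 1 with the fibre, so it meets the fibre at a smooth point of the fibre, on a reduced component. Blowing up such a point keeps the total space smooth, and adds to the fibre an exceptional $\mathbb P^1$ with multiplicity one meeting the rest in a node; so the fibre stays reduced and nodal. If two sections pass through the blown-up point, their local intersection number drops by one, so after finitely many steps the sections are disjoint.

All centers lie over values taken at least twice. After the first blow-up at such a value $v\in H$, the point where $H$ meets the exceptional curve is a node, so no section passes through it and it is never blown up. Hence the central fibre is now $H$ together with, over each value taken at least twice, a connected tree of $\mathbb P^1$'s meeting $H$ in one point and carrying exactly the corresponding markings; elsewhere nothing has changed. Contracting the unstable rational components gives a family of stable pointed curves. A tree with $l\ge2$ markings and its attaching point becomes a point of $\overline M_{0,l+1}$,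 so the central fibre $D$ has the stated form. The induced map $B\to\overline M_{2,n}$ agrees with $\Phi|_B$ on $B\setminus0$, hence at $0$, because the coarse space is separated. So $\Phi(z)=[D]$.

**Equivariance.** The group $S_n$ permutes coordinates on $H^n$ and markings on $\overline M_{2,n}$. On points of $U$ equivariance is clear, and these generate $CH_0(H^n)$ by Lemma 3.1. $\square$

## 5. Nodal tails forget the order of the points

By the argument of Example 1.1, gluing torsion pairs will reduce to attaching nodal tails at $m$ points $x_1,\dots,x_m$ of $H$. But these points may be arbitrary, and the points of $H^m$ are not all rationally equivalent: already in $CH_0(H)$ one has $[x]=[x']$ only if $x-x'$ is torsion in $\mathrm{Pic}^0(H)$. The way out is that a curve with *identical tails* does not remember how the $x_i$ were ordered, so one can work on $\mathrm{Sym}^mH$, where linearly equivalent divisors have the same class.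

**Lemma 5.1.** Let $T$ be an $S_m$-invariant homomorphism from $CH_0(H^m)$ to a $\mathbb Q$-vector space. Then $T([(x_1,\dots,x_m)])$ depends only on the linear equivalence class of $x_1+\dots+x_m$.

*Proof.* Let $\pi:H^m\to\mathrm{Sym}^mH$ be the quotient map. It is finite, and flat because $\mathrm{Sym}^mH$ is smooth. We claim $\pi^*\pi_*=\sum_{s\in S_m}s_*$ on $CH_0(H^m)$. By Lemma 3.1 it suffices to check this on tuples of distinct points; there $S_m$ acts freely, and the fibre of $\pi$ consists of the $m!$ reduced points of the orbit. If $\pi_*\alpha=0$, then
$$m!\,T(\alpha)=\sum_sT(s_*\alpha)=T(\pi^*\pi_*\alpha)=0 .$$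
As $\pi_*$ is surjective on $CH_0$, $T$ factors through $\pi_*$. So $T([x])$ depends only on the class of the point $x_1+\dots+x_m$ in $CH_0(\mathrm{Sym}^mH)$. Two linearly equivalent effective divisors $D,D'$ lie in the projective space $|D|\subset\mathrm{Sym}^mH$, so they have the same class. $\square$

**Definition 5.2.** For $m\ge1$ let $\zeta:\overline M_{2,m}\to\overline M_{2+m}$ attach a nodal rational curve at each marking.

We have $\zeta=\xi\circ\delta$. Here $\delta:\overline M_{2,m}\to\overline M_{2,2m}$ attaches at the $i$-th marking a $\mathbb P^1$ carrying the markings $2i-1$ and $2i$, and $\xi:\overline M_{2,2m}\to\overline M_{2+m}$ identifies $2i-1$ with $2i$ for each $i$. Both are compositions of gluing maps ($\delta$ glues on copies of $\overline M_{0,3}$), so $\zeta_*$ preserves tautological classes. For $m=1$, $\zeta(H;x)$ is the curve found at the end of Example 1.1's second treatment in Section 3.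

On coarse spaces $\zeta$ is $S_m$-invariant, and $\Psi_m$ is equivariant, so $\zeta_*\Psi_m$ is $S_m$-invariant. By Lemma 5.1,
$$\zeta_*\Psi_m([(x_1,\dots,x_m)])\ \text{ depends only on the linear equivalence class of } x_1+\dots+x_m. \tag{5.3}$$

**Definition 5.4.** Let $g\ge2$ and $m=g-2$. The class $t_g$ is defined as follows.

- $t_2$ is the class of any point of $\overline M_2$.
- For $1\le m\le3$, $t_g=\zeta_*[p]$ with $p\in\overline M_{2,m}$ any point.
- For $m\ge4$, let $\kappa:\overline M_{2,3}\times\overline M_{0,m-1}\to\overline M_{2,m}$ glue the first marking on the left to the last marking on the right, with the remaining markings numbered so that $1,\dots,m-2$ lie on the rational part. Put $t_g=\zeta_*\kappa_*([p]\times[q])$ for any points $p,q$.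

By Lemma 3.4 the choices of $p$ and $q$ do not matter, and $[p],[q]$ are tautological. So $t_g$ is well defined, depends only on $g$, is the class of a point, and
$$t_g\in R_0(\overline M_g). \tag{5.5}$$

**Lemma 5.6.** For every nonsingular $H$ of genus 2, every $m\ge1$ and all $x_1,\dots,x_m\in H$, not necessarily distinct, $\zeta_*\Psi_m([(x_1,\dots,x_m)])=t_{m+2}$.

*Proof.* By Lemma 4.2, $\Psi_m([x])$ is a point class. For $m\le3$ the claim follows from $A_0(\overline M_{2,m})=\mathbb Q$. Let $m\ge4$.

**Step 1: only three points matter.** Fix $w\in H$. The line bundle $\mathcal O_H(x_1+\dots+x_m-(m-2)w)$ has degree 2, so by Riemann–Roch $h^0\ge2+1-2=1$. Hence there are $y,z\in H$ with $x_1+\dots+x_m\sim(m-2)w+y+z$, and by (5.3)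
$$\zeta_*\Psi_m([x])=\zeta_*\Psi_m([(w,\dots,w,y,z)]).$$

**Step 2: compute with three points.** The aim is to compare with $\overline M_{2,3}$, where all points are equivalent. Let $\Delta:H^3\to H^m$, $(w,y,z)\mapsto(w,\dots,w,y,z)$, fix $q\in\overline M_{0,m-1}$, and consider two homomorphisms $CH_0(H^3)\to A_0(\overline M_{2,m})$:
$$\alpha\mapsto\Psi_m\Delta_*\alpha,\qquad \alpha\mapsto\kappa_*(\Psi_3(\alpha)\times[q]).$$
If $w,y,z$ are distinct, Lemma 4.2 says that $\Psi_m\Delta_*[(w,y,z)]$ is the class of $H$ with $y,z$ marked $m-1,m$ and with a point $q'\in\overline M_{0,m-1}$ attached at $w$, carrying the markings $1,\dots,m-2$. That is $\kappa_*([(H;w,y,z)]\times[q'])$, and $[q']=[q]$ by Lemma 3.4. So the two homomorphisms agree on triples of distinct points, which generate $CH_0(H^3)$ by Lemma 3.1; hence they are equal.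

Now let $w,y,z$ be as in Step 1, possibly not distinct. Since $\Psi_3([(w,y,z)])$ is a point class $[p]$, we get $\zeta_*\Psi_m([(w,\dots,w,y,z)])=\zeta_*\kappa_*([p]\times[q])=t_{m+2}$. $\square$

## 6. Gluing torsion pairs: proof of Theorem C

**Part (1).** For distinct $x_i$ we have $\Psi_m([x])=[(H;x)]$, so the curve with nodal tails at the $x_i$ has class $\zeta_*[(H;x)]=\zeta_*\Psi_m([x])=t_{m+2}$ by Lemma 5.6.

**Part (2).** The idea is to slide each $y_i$ into $x_i$. Let $N$ be the glued curve. Since $\mathcal O_H(x_i-y_i)$ is torsion, $[x_i]=[y_i]$ in $CH_0(H)$ with $\mathbb Q$-coefficients. Taking exterior products,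
$$[(x_1,y_1,\dots,x_m,y_m)]=[(x_1,x_1,\dots,x_m,x_m)]\in CH_0(H^{2m}).$$
Apply $\xi_*\Psi_{2m}$. The $2m$ points on the left are distinct, so the left side gives $[\xi(H;x_1,y_1,\dots,x_m,y_m)]=[N]$. On the right each value $x_i$ is taken exactly twice, so by Lemma 4.2 $\Psi_{2m}$ gives the curve with the unique point of $\overline M_{0,3}$ attached at each $x_i$, carrying the markings $2i-1,2i$. This is $\delta(H;x_1,\dots,x_m)$. So the right side gives $\xi_*\delta_*[(H;x)]=\zeta_*\Psi_m([x])=t_{m+2}$. Theorem C is proved. $\blacksquare$

## 7. All polarized abelian surfaces of a given type in one family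

We now arrange the isogenies of Section 1 in a family that meets every polarized abelian surface.

Recall that a polarization on $A=\mathbb C^2/\Lambda$ is the first Chern class of an ample line bundle $L$, viewed as an integral alternating form on $\Lambda$. It has type $(d_1,d_2)$, with $d_1|d_2$ positive integers, if there is a basis $\lambda_1,\lambda_2,\mu_1,\mu_2$ of $\Lambda$ in which the form pairs $\lambda_i$ with $\mu_i$ to $d_i$ and all other pairs to $0$. Then $h^0(L)=d_1d_2$, $h^i(L)=0$ for $i>0$ and $L^2=2d_1d_2$. For example, on a product of elliptic curves $E_1\times E_2$ the divisor $d_1(0\times E_2)+d_2(E_1\times0)$ has degree $d_i$ on the factor $E_i$, so its type is $(d_1,d_2)$; its self-intersection is $2d_1d_2$.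

Fix $d_1|d_2$ and put $n=d_1d_2$, $g=n+1$. For $\sigma$ in the Siegel space $\mathfrak H_2$ let
$$J_\sigma=\mathbb C^2/(\sigma\mathbb Z^2+\mathbb Z^2),\quad K=\Bigl(\frac1{d_2}\mathbb Z\oplus\frac1{d_1}\mathbb Z\Bigr)/\mathbb Z^2\subset J_\sigma,\quad f=f_\sigma:J_\sigma\to A_\sigma=J_\sigma/K.$$
Let $E'$ be the principal form, $E'(\sigma e_i,e_j)=\delta_{ij}$ and $E'(\sigma e_1,\sigma e_2)=E'(e_1,e_2)=0$, and $\Theta_\sigma\subset J_\sigma$ the divisor of Riemann's theta function $\theta(\sigma,z)$. The group $K$ has order $n$.

**Every surface occurs.** The lattice of $A_\sigma$ has basis $\sigma e_1,\sigma e_2,e_1/d_2,e_2/d_1$, and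
$$nE'\Bigl(\sigma e_1,\frac{e_1}{d_2}\Bigr)=d_1,\qquad nE'\Bigl(\sigma e_2,\frac{e_2}{d_1}\Bigr)=d_2,$$
the other pairings of basis vectors being $0$. So $nE'$ is a form of type $(d_1,d_2)$ on $A_\sigma$. Scaling $\mathbb C^2$ by $n$ turns the lattice into the standard normal form $\tau\mathbb Z^2+(d_1\mathbb Z\oplus d_2\mathbb Z)$ with $\tau=n\sigma$. Hence every polarized abelian surface of type $(d_1,d_2)$ is isomorphic to some $(A_\sigma,nE')$ (Birkenhake–Lange, *Complex Abelian Varieties*, §8.1).

**The divisor $N_\sigma$.** Let $N_\sigma=f_*\Theta_\sigma$. Then $f^*N_\sigma$ is the sum of the $n$ translates of $\Theta_\sigma$ by $K$, with class $nE'$. Since $f$ is induced by the identity of $\mathbb C^2$, pull-back does not change the form, so $N_\sigma$ has class $nE'$. These divisors vary holomorphically: consider $\prod_k\theta(\sigma,z+k)$ on $\mathfrak H_2\times\mathbb C^2$, with $k$ over representatives of $K$. The function $\theta$ is $\mathbb Z^2$-periodic and is multiplied by a nowhere zero function under translation by $\sigma\mathbb Z^2$, and translation by $\frac1{d_2}\mathbb Z\oplus\frac1{d_1}\mathbb Z$ permutes the factors up to $\mathbb Z^2$. So the divisor of the product descends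 to a relative divisor $\mathcal N$, with fibres $N_\sigma$, on the holomorphic family $\mathcal A\to\mathfrak H_2$ of the surfaces $A_\sigma$. Put $\mathcal L=\mathcal O(\mathcal N)$ and $L_\sigma=\mathcal L|_{A_\sigma}=\mathcal O(N_\sigma)$, an ample line bundle of type $(d_1,d_2)$.

**The space of curves.** Since $h^0(L_\sigma)=n$ and higher cohomology vanishes, the linear systems $|L_\sigma|\cong\mathbb P^{n-1}$ form a projective bundle $\mathcal P\to\mathfrak H_2$. It is a connected complex manifold of dimension $3+(n-1)=g+1$.

**The nodal locus.** Let $F(p,z_1,z_2)=0$ be a local equation of the universal curve in $\mathcal P\times_{\mathfrak H_2}\mathcal A$. A point of a member is smooth or an ordinary double point unless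
$$F=\partial_1F=\partial_2F=\det(\partial_i\partial_jF)=0 .$$
Points where a member is not reduced satisfy these equations: if $F=u^2h$ at fixed $p$, then along $u=0$ we have $dF=0$ and the Hessian $2h\,du\otimes du$ has rank at most 1. The equations do not depend on choices: where $F=dF=0$, multiplying $F$ by a unit or changing coordinates changes the Hessian determinant by a nonzero factor. So they define a closed analytic subset, proper over $\mathcal P$, and its image in $\mathcal P$ is closed analytic. Let $\mathcal P^{nod}$ be the complement; it is the set of nodal members. The divisors $N_\sigma$ form a holomorphic section of $\mathcal P\to\mathfrak H_2$, so $\{\sigma:N_\sigma\text{ nodal}\}$ is open in $\mathfrak H_2$.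

**Lemma 7.1.** Every nodal $C\in|L_\sigma|$ is a stable curve of genus $g$.

*Proof.* By Serre duality $H^1(L_\sigma^{-1})=0$, so the sequence $0\to L_\sigma^{-1}\to\mathcal O_{A_\sigma}\to\mathcal O_C\to0$ gives $h^0(\mathcal O_C)=1$. So $C$ is connected, and its arithmetic genus is $\frac{2n}2+1=g$. It remains to see that $\omega_C$ has positive degree on every component. There are no rational components. On a component whose normalization has genus $\ge2$ the degree is at least $2$. A component whose normalization has genus 1 is a translate $E$ of an elliptic curve, with $E^2=0$; there the degree is $E\cdot(C-E)=E\cdot C>0$, as $C$ is ample. $\square$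

The universal curve over $\mathcal P^{nod}$ is a family of stable curves, so we get a holomorphic map to the coarse space
$$\varphi:\mathcal P^{nod}\to\overline M_g .$$

## 8. For general $\sigma$ the curve $N_\sigma$ is nodal and $[N_\sigma]=t_g$

**Lemma 8.1.** There is a nonempty open $V\subset\mathfrak H_2$ such that for $\sigma\in V$ the curve $\Theta_\sigma$ is nonsingular and irreducible of genus 2, and $N_\sigma$ is nodal.

*Proof.* We exhibit one $\sigma_0$ for which $N_{\sigma_0}$ is nodal, and then move slightly to make $\Theta_\sigma$ smooth.

**Step 1: a product Jacobian.** Take $\sigma_0=\frac12\begin{pmatrix}i&-1\\-1&i\end{pmatrix}$. It is symmetric with imaginary part $\frac12 I>0$, so $\sigma_0\in\mathfrak H_2$. Write $\alpha_j=e_j$, $\mu_j=\sigma_0e_j$ and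
$$u_1=\alpha_1+\mu_2,\quad v_1=-\mu_1,\quad u_2=-\mu_2,\quad v_2=-\mu_1-\alpha_2,\quad U=\langle u_1,v_1\rangle,\quad U'=\langle u_2,v_2\rangle .$$
From $E'(\mu_i,\alpha_j)=\delta_{ij}$ and $E'(\mu_1,\mu_2)=E'(\alpha_1,\alpha_2)=0$ we get:

- $E'(u_1,v_1)=-E'(\alpha_1,\mu_1)=1$ and $E'(u_2,v_2)=E'(\mu_2,\alpha_2)=1$;
- $E'(u_1,u_2)=-E'(\alpha_1+\mu_2,\mu_2)=0$;
- $E'(u_1,v_2)=-E'(\alpha_1+\mu_2,\mu_1+\alpha_2)=-(-1+1)=0$;
- $E'(v_1,u_2)=E'(\mu_1,\mu_2)=0$ and $E'(v_1,v_2)=E'(\mu_1,\mu_1+\alpha_2)=0$.

The four vectors have a Gram matrix of determinant 1, so they span the unimodular lattice, and $\sigma_0\mathbb Z^2+\mathbb Z^2=U\oplus U'$ orthogonally.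

This splitting is complex: $\mu_1=(\frac i2,-\frac12)$ and $\alpha_1+\mu_2=(\frac12,\frac i2)=-i\mu_1$, while $\mu_2=(-\frac12,\frac i2)$ and $\mu_1+\alpha_2=(\frac i2,\frac12)=-i\mu_2$. So $U$ and $U'$ are lattices in the complex lines $\mathbb C(i,-1)$ and $\mathbb C(-1,i)$, which are distinct because $i\cdot i-(-1)(-1)=-2\ne0$. Thus $J_{\sigma_0}=E_1\times E_2$ with the product principal polarization, where $E_1,E_2$ are the elliptic curves defined by $U,U'$. The divisor $E_1\times0\cup0\times E_2$ has the same class as $\Theta_{\sigma_0}$. Line bundles with the same ample class are translates of one another, and these have $h^0=1$, so $\Theta_{\sigma_0}$ is a translate of this divisor.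

**Step 2: $N_{\sigma_0}$ is nodal.** We check that $f$ embeds each component. We have $\alpha_1=u_1+u_2$ and $\alpha_2=v_1-v_2$. So an element $r_1\alpha_1+r_2\alpha_2$ of $K$, $r_i\in\mathbb Q$, has components $r_1u_1+r_2v_1\in U_{\mathbb Q}/U$ and $r_1u_2-r_2v_2\in U'_{\mathbb Q}/U'$. If either vanishes, then $r_1,r_2\in\mathbb Z$ and the element is $0$. Hence $K\cap E_1=K\cap E_2=0$. So $f$ embeds the two components of $\Theta_{\sigma_0}$ as translates of elliptic curves $F_1,F_2$ with distinct constant tangent directions. Therefore they meet transversally, and $N_{\sigma_0}=F_1+F_2$ is nodal. By openness $N_\sigma$ is nodal for $\sigma$ near $\sigma_0$.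

**Step 3: smooth theta divisors.** We intersect with a dense open set. The set of $\sigma$ with $\Theta_\sigma$ singular is the image, under the proper map from the family of the $J_\sigma$, of a closed analytic set, so it is closed analytic in $\mathfrak H_2$. It is not everything, because the theta divisor of the Jacobian of a genus 2 curve is a translate of the curve. So its complement is open and dense and meets the neighborhood of Step 2; let $V$ be the intersection. If $\Theta_\sigma$ is nonsingular, it is connected because it is ample, hence irreducible, of genus $\frac{\Theta_\sigma^2}2+1=2$. $\square$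

**Proposition 8.2.** For $\sigma\in V$, $[N_\sigma]=t_g$.

*Proof.* The point is to see the torsion pairs of Theorem C(2). Drop $\sigma$ and write $H=\Theta$. Since $N=f_*H$ is reduced, $f|_H:H\to N$ is birational, so it is the normalization, and $N$ is irreducible. Being nodal of arithmetic genus $g$, $N$ has $m=g-2$ nodes. Let $\{x_i,y_i\}\subset H$ be their preimages; these $2m$ points are distinct, and $N$ is obtained from $H$ by identifying $x_i$ with $y_i$. If $m=0$, then $[N]=t_2$ because $A_0(\overline M_2)=\mathbb Q$. Let $m\ge1$.

The inclusion $H\subset J$ induces a homomorphism $a:\mathrm{Pic}^0(H)\to J$, $\sum n_i[p_i]\mapsto\sum n_ip_i$. Its image is an abelian subvariety containing all differences of points of $H$, so it is not $0$, and $H$ lies in a translate of it. If the image were an elliptic curve, $H$ would equal that translate, which is impossible since $H$ has genus 2. So $a$ is surjective, and as both sides have dimension 2 it is an isogeny. Since $f(x_i)=f(y_i)$, the element $x_i-y_i=a(\mathcal O_H(x_i-y_i))$ lies in the finite group $K$. As $\ker a$ is finite, $\mathcal O_H(x_i-y_i)$ is torsion. By Theorem C(2), $[N]=t_{m+2}=t_g$. $\square$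

## 9. From $N_\sigma$ to every nodal curve: Theorems A and B(1)

Proposition 8.2 handles one curve on each surface with $\sigma\in V$. Within a linear system Lemma 3.3 applies. But the base $\mathfrak H_2$ is not a rational variety joining the different surfaces, and we must reach *every* $\sigma$. The tool is the following closedness statement.

**Lemma 9.1.** Let $X$ be a projective variety and $q\in X$. Then $\{p\in X:[p]=[q]\in CH_0(X)\}$ is a countable union of Zariski closed subsets.

*Proof.*

**Step 1: an equivalence is a map from $\mathbb P^1$.** Suppose $p\ne q$ and $[p]=[q]$ with $\mathbb Q$-coefficients. For some $N>0$ the integral cycle $Np-Nq$ is a finite sum of push-forwards of divisors of nonconstant rational functions $\varphi_j$ on smooth projective curves mapping to $X$. The fibres of $\varphi_j$ give a morphism $\mathbb P^1\to\mathrm{Sym}^{k_j}X$. Adding these, we get $h:\mathbb P^1\to\mathrm{Sym}^kX$ with $h(0)-h(\infty)=Np-Nq$ as cycles. Since $p\neq q$ and $h(\infty)\ge0$, the coefficient of $p$ in $h(0)$ is at least $N$. So $h(0)=Np+B$ with $B$ effective, and then $h(\infty)=Nq+B$. As $p\ne q$, $h$ is not constant.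

**Step 2: conversely, rational curves in $\mathrm{Sym}^kX$ give equivalences.** Let $h:\mathbb P^1\to\mathrm{Sym}^kX$ be a morphism. After a finite base change $\pi:\widetilde P\to\mathbb P^1$ with $\widetilde P$ a smooth projective curve, $h$ lifts to $(h_1,\dots,h_k):\widetilde P\to X^k$. For $s\in\mathbb P^1$ and every $u\in\pi^{-1}(s)$ we have $\sum_jh_j(u)=h(s)$, so $\sum_jh_{j*}\pi^*[s]=\deg(\pi)\,h(s)$. Hence for $s,t\in\mathbb P^1$
$$\deg(\pi)(h(s)-h(t))=\sum_jh_{j*}\pi^*([s]-[t])=0\quad\text{in } CH_0(X).$$
So points of $\mathrm{Sym}^kX$ joined by a connected tree of rational curves are $\mathbb Q$-rationally equivalent cycles.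

**Step 3: closedness.** By Steps 1 and 2 our set is $\{q\}$ together with the union over $N\ge1$, $k\ge N$, $e\ge1$ of the sets of those $p$ for which some $B\in\mathrm{Sym}^{k-N}X$ has $(Np+B,Nq+B)$ in the image of the evaluation map $\overline M_{0,2}(\mathrm{Sym}^kX,e)\to(\mathrm{Sym}^kX)^2$. Here the source is the space of stable maps of genus 0 with two markings, of degree $e$ with respect to a fixed ample class. It is projective, so the image is closed. Its preimage under $X\times\mathrm{Sym}^{k-N}X\to(\mathrm{Sym}^kX)^2$, $(p,B)\mapsto(Np+B,Nq+B)$, is closed, and so is the projection of that preimage to $X$, because $\mathrm{Sym}^{k-N}X$ is projective. $\square$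

**Step 1.** *For $\sigma\in V$, every nodal $C\in|L_\sigma|$ has $[C]=t_g$.* This step moves inside one linear system. The nodal members form a Zariski open subset of $|L_\sigma|\cong\mathbb P^{n-1}$: the equations of the nodal locus are algebraic on the projective surface $A_\sigma$. By Lemma 7.1 it has a morphism to $\overline M_g$, and it contains $N_\sigma$. By Lemma 3.3 all nodal members have the same class, namely $[N_\sigma]=t_g$.

**Step 2.** *For every $\sigma\in\mathfrak H_2$, every nodal $C\in|L_\sigma|$ has $[C]=t_g$.* This step passes from the open set $V$ to all of $\mathfrak H_2$. Since $t_g$ is the class of a point, Lemma 9.1 says that $Z=\{p\in\overline M_g:[p]=t_g\}$ is a countable union of Zariski closed sets $Z_i$. The sets $\varphi^{-1}(Z_i)$ are closed analytic in $\mathcal P^{nod}$. By Step 1 their union contains the open part of $\mathcal P^{nod}$ lying over $V$, which is nonempty since it contains the $N_\sigma$. By Baire's theorem some $\varphi^{-1}(Z_{i_0})$ has nonempty interior. Now $\mathcal P^{nod}$ is the complement of a proper closed analytic subset of a connected manifold, hence a connected manifold. A closed analytic subset $S$ of a connected manifold with nonempty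 interior is everything: near a limit point of the interior, $S$ is given by holomorphic functions on a ball that vanish on a nonempty open subset, so they vanish identically, and the interior is also closed. So
$$\varphi^{-1}(Z_{i_0})=\mathcal P^{nod}. \tag{9.2}$$

**Step 3.** *Proof of Theorems A and B(1).* It remains to put an arbitrary curve into the family. Let $C\subset A$ be a reduced nodal effective divisor with $C^2=2g-2>0$.

First, $C$ is ample. Effective divisors on $A$ are nef, since they can be translated off any given curve as a component without changing intersection numbers. If $D\cdot C=0$ for a curve $D$, the Hodge index theorem would give $D^2<0$ (as $C^2>0$ and $D$ is not numerically trivial), contradicting nefness of $D$. So $C\cdot D>0$ for all curves $D$, and $C$ is ample by Nakai–Moishezon.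

Thus $\mathcal O(C)$ defines a polarization of some type $(d_1,d_2)$ with $d_1d_2=C^2/2=g-1$. By Section 7, for these $d_1,d_2$ there is an isomorphism $(A,c_1(\mathcal O(C)))\cong(A_\sigma,c_1(L_\sigma))$ for some $\sigma$. Since $L_\sigma$ is ample, every line bundle with the same first Chern class is a translate of it. So after a translation, which does not change the isomorphism class of $C$, we have $C\in|L_\sigma|$. By Lemma 7.1 $C$ is stable of genus $g$, and by Step 2 and (5.5) $[C]=t_g\in R_0(\overline M_g)$. This proves Theorem B(1) and hence Theorem A. $\blacksquare$

## 10. The dimension of the locus: Theorem B(2)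

Fix $d_1|d_2$ and $g=d_1d_2+1$. By Step 3 of Section 9 the locus of all nodal curves on abelian surfaces in a polarization class of type $(d_1,d_2)$ is $\varphi(\mathcal P^{nod})$. By (9.2) it lies in the single Zariski closed set $Z_{i_0}\subset Z$. So its Zariski closure lies in $Z_{i_0}$, and every point of the closure has class $t_g$. It remains to bound the dimension from below. As $\dim\mathcal P^{nod}=g+1$, it suffices to show that $\varphi$ has small fibres.

**Step 1.** *The fibres of $\varphi$ are countable.* Fix a stable curve $C$ with normalization $\widetilde C=\bigsqcup C_i$ and put $\mathrm{Jac}(\widetilde C)=\prod\mathrm{Jac}(C_i)$. It suffices to show that there are only countably many pairs $(\sigma,j)$ with $j:C\hookrightarrow A_\sigma$ a closed embedding with image in $|L_\sigma|$.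

*Countably many $\sigma$.* Let $a_j:\mathrm{Jac}(\widetilde C)\to A_\sigma$ be the homomorphism induced by $j$, and $B$ its image. Each $j(C_i)$ lies in a translate of $B$. Translates of $B$ with a common point coincide and $C$ is connected, so $j(C)$ lies in one translate of $B$. If $\dim B\le1$, then $j(C)$ would be a translate of an elliptic curve, contradicting $j(C)^2=2n>0$. So $a_j$ is surjective, and $A_\sigma$ is a quotient of $\mathrm{Jac}(\widetilde C)$: one divides first by the abelian subvariety $(\ker a_j)^0$ and then by a finite subgroup. An abelian variety has countably many abelian subvarieties and countably many finite subgroups, so up to isomorphism only countably many surfaces $A$ occur. For a given $A$, an isomorphism $A_\sigma\cong A$ carries $(\sigma e_1,\sigma e_2,\frac{e_1}{d_2},\frac{e_2}{d_1})$ to a basis of $H_1(A,\mathbb Z)$. This basis determines $\sigma$, since its last two vectors form a $\mathbb C$-basis of the tangent space, and the coordinates of the first two with respect to it give the entries of $\sigma$. There are countably many bases.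

*Countably many $j$ for fixed $\sigma$.* The group of homomorphisms $\mathrm{Jac}(\widetilde C)\to A_\sigma$ is finitely generated, so there are countably many $a_j$. Given $a_j$, each $j|_{C_i}$ is determined up to a translation. A node joining two components forces the images of its two preimages to agree, which fixes the difference of the two translations; since $C$ is connected, $j$ is determined up to one overall translation $t_c$. If $j$ and $t_c\circ j$ both have image in $|L_\sigma|$, then $t_c^*L_\sigma\cong L_\sigma$, so $c$ lies in a finite group, because $L_\sigma$ is ample.

**Step 2.** *The closure has dimension at least $g+1$.* Suppose $\varphi(\mathcal P^{nod})$ were contained in a closed subvariety $Y$ with $\dim Y\le g$. A point $y\in Y$ is locally cut out set-theoretically in $Y$ by at most $\dim Y$ holomorphic functions. Pulling these back to the manifold $\mathcal P^{nod}$ of dimension $g+1$, we see that every nonempty fibre of $\varphi$ has dimension at least $(g+1)-g=1$ at each of its points, so it is uncountable. This contradicts Step 1. So the Zariski closure has dimension at least $g+1$, and Theorem B is proved. $\blacksquare$
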